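\title{Circle extensions of equicontinuous systems have Bohr$_0$ large returns}

\begin{abstract}
Let $(X,T)$ be a minimal topological dynamical system on which the circle acts by automorphisms with equicontinuous quotient. We prove that for every nonempty open set $U\subseteq X$ the set of times $n$ with $U\cap T^{-n}U\neq\emptyset$ is a Bohr$_0$ set, which answers a question of Glasscock, Koutsogiannis and Richter. The proof suspends the system to make the base a connected group, divides the automorphism group of the resulting circle bundle by the real functions of mean zero, and takes the frequencies of the Bohr set from characters in the quotient, which is locally compact. We also show that one frequency beyond those of the base suffices, and we extend the result to compact groups whose identity component is trivial, a circle or a one-dimensional solenoid, and to actions of $\mathbb{Z}^d$.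
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{N}=\{1,2,\dots\}$, $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, $\|t\|$ is the distance from $t$ to the nearest integer, and $e(t)=e^{2\pi i t}$. Topological groups are Hausdorff.

A \emph{system} is a pair $(X,T)$ consisting of a compact metric space $(X,d_X)$ and a continuous map $T\colon X\to X$. It is \emph{minimal} if every orbit $\{T^nx:n\ge0\}$ is dense, and \emph{equicontinuous} if the family of maps $\{T^n:n\ge0\}$ is equicontinuous. An \emph{automorphism} of $(X,T)$ is a homeomorphism of $X$ that commutes with $T$. If a compact group $K$ acts continuously on $X$ by automorphisms, then the orbit space $X/K=\{Kx:x\in X\}$ is a compact metrizable space and $T$ descends to a continuous map of $X/K$, again written $T$; this is the \emph{quotient system}. Actions of $\mathbb{T}$ are written $(t,x)\mapsto t\cdot x$.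

For a nonempty open set $U\subseteq X$, the \emph{return set} of $U$ is
\[
R(U)=\{n\in\mathbb{N}: U\cap T^{-n}U\neq\emptyset\},
\]
the set of times at which some point of $U$ is back in $U$. A set $B\subseteq\mathbb{N}$ is a \emph{Bohr$_0$ set} if there are $k\in\mathbb{N}$, frequencies $\alpha_1,\dots,\alpha_k\in\mathbb{T}$ and $\delta>0$ with
\begin{equation}\label{eq:bohr}
B\supseteq\{n\in\mathbb{N}:\|n\alpha_i\|<\delta\ \text{ for } 1\le i\le k\}.
\end{equation}
The system $(X,T)$ has \emph{Bohr$_0$ large returns} if $R(U)$ is a Bohr$_0$ set for every nonempty open $U\subseteq X$.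

These notions are tied together by rotations. Let $G$ be the closed subgroup of $\mathbb{T}^k$ generated by $\alpha=(\alpha_1,\dots,\alpha_k)$. The rotation $x\mapsto x+\alpha$ of $G$ is minimal and equicontinuous, and $n\in R(U)$ exactly when $n\alpha\in U-U$. If $U$ is the set of points of $G$ with all coordinates within $\delta/2$ of $0$, then $R(U)$ is contained in the right-hand side of \eqref{eq:bohr}. Conversely, every minimal equicontinuous system has Bohr$_0$ large returns (Lemma~\ref{lem:base}). So the Bohr$_0$ sets are exactly the sets that contain a return set of a minimal equicontinuous system, and a system has Bohr$_0$ large returns when each of its return sets contains a return set of such a system. Equivalently, every set $D\subseteq\mathbb{N}$ that meets all Bohr$_0$ sets meets all return sets of $(X,T)$; for the converse direction, if $R(U)$ is not a Bohr$_0$ set, then $D=\mathbb{N}\setminus R(U)$ meets every Bohr$_0$ set and misses $R(U)$.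

The first systems to test beyond the equicontinuous ones are those that differ from them by a single circle. Glasscock, Koutsogiannis and Richter \cite{GKR} ask: \emph{if $(X,T)$ is minimal and $\mathbb{T}$ acts on it by automorphisms so that $(X/\mathbb{T},T)$ is equicontinuous, does $(X,T)$ have Bohr$_0$ large returns?} The answer is yes.

\begin{theorem}\label{thm:main}
Let $(X,T)$ be a minimal system, let $\mathbb{T}$ act on it continuously by automorphisms, and suppose that $(X/\mathbb{T},T)$ is equicontinuous. Then $(X,T)$ has Bohr$_0$ large returns.
\end{theorem}

Consider the map $(z,t)\mapsto(z+\alpha,t+z)$ of $\mathbb{T}^2$, with $\mathbb{T}$ acting on the second coordinate. Its $n$th iterate sends $(z,t)$ to $(z+n\alpha,\,t+nz+\binom n2\alpha)$. A fixed point therefore returns under a condition that is quadratic in $n$, while \eqref{eq:bohr} is linear in $n$, and this may make one doubt the theorem. But $R(U)$ asks only for \emph{some} returning point, which may depend on $n$, and the equation $nz+\binom n2\alpha=0$ has a solution $z$ for every $n$. The fiber is one-dimensional, so one can hope to find the returning point by the intermediate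 value theorem in general. Section~\ref{sec:model} carries this out for all skew products on $\mathbb{T}^2$ and isolates what breaks down beyond them.

The proof of Theorem~\ref{thm:main} has three stages. Section~\ref{sec:reduction} replaces $(X,T)$ by a suspension, which is a circle bundle over a \emph{connected} compact abelian group. Section~\ref{sec:aut} studies the group $\mathcal{G}$ of bundle automorphisms that cover rotations of the base. Section~\ref{sec:quotient} shows that $\mathcal{G}$ becomes locally compact after division by the real functions of mean zero, and that characters of an abelian subgroup of the quotient supply the frequencies in \eqref{eq:bohr}.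

The method gives three further results. A single frequency, independent of $U$, suffices in addition to those of the base (Theorem~\ref{thm:onefreq}). The circle may be replaced by any compact group whose identity component is trivial, a circle or a one-dimensional solenoid (Theorem~\ref{thm:compact}). The single map $T$ may be replaced by an action of $\mathbb{Z}^d$ (Theorem~\ref{thm:zd}). The one-dimensionality of the fiber is essential to the argument (Remark~\ref{rem:dim}), and we make no claim for fibers $\mathbb{T}^d$ with $d\ge2$.

\section{Approximate returns and skew products on the two-torus}\label{sec:model}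

In a minimal system it does not matter where a point almost returns. For $\varepsilon>0$ put
\[
\mathrm{Ret}_\varepsilon=\mathrm{Ret}_\varepsilon(X,T)=\{n\in\mathbb{N}: d_X(x,T^nx)<\varepsilon \text{ for some } x\in X\}.
\]

\begin{lemma}\label{lem:ret}
Let $(X,T)$ be minimal. Every return set $R(U)$ contains $\mathrm{Ret}_\varepsilon$ for some $\varepsilon>0$, and every $\mathrm{Ret}_\varepsilon$ contains a return set. Hence $(X,T)$ has Bohr$_0$ large returns if and only if $\mathrm{Ret}_\varepsilon$ is a Bohr$_0$ set for every $\varepsilon>0$.
\end{lemma}

\begin{proof}
Every orbit meets $U$, so the open sets $T^{-i}U$, $i\ge0$, cover $X$, and by compactness finitely many of them do. Let $\varepsilon$ be a Lebesgue number of this finite cover, so that any two points at distance less than $\varepsilon$ lie in a common $T^{-i}U$. If $d_X(x,T^nx)<\varepsilon$, then $T^ix\in U$ and $T^n(T^ix)=T^i(T^nx)\in U$ for some $i$, so $n\in R(U)$. Conversely, $R(U)\subseteq\mathrm{Ret}_\varepsilon$ when $U$ is an open ball of radius $\varepsilon/2$. The last statement follows because a set containing a Bohr$_0$ set is a Bohr$_0$ set.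
\end{proof}

Minimality cannot be dropped, either here or in Theorem~\ref{thm:main}. The map $x\mapsto x/2$ of $[0,1]$ is equicontinuous, the trivial action of $\mathbb{T}$ is an action by automorphisms, and $\mathrm{Ret}_\varepsilon=\mathbb{N}$ because $0$ is fixed; but $R((3/4,1])$ is empty, whereas Bohr$_0$ sets are nonempty by the pigeonhole principle.

\subsection*{The model case}
Let $\alpha\in\mathbb{T}$, let $h\colon\mathbb{T}\to\mathbb{T}$ be continuous, and let
\[
T(z,t)=(z+\alpha,\;t+h(z))\qquad\text{on } X=\mathbb{T}^2,
\]
with $\mathbb{T}$ acting by $s\cdot(z,t)=(z,t+s)$. The quotient is the rotation by $\alpha$. We have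
\[
T^n(z,t)=(z+n\alpha,\;t+h_n(z)),\qquad h_n(z)=\sum_{j=0}^{n-1}h(z+j\alpha),
\]
so for the metric $\max(\|z-z'\|,\|t-t'\|)$ we have $n\in\mathrm{Ret}_\varepsilon$ if and only if $\|n\alpha\|<\varepsilon$ and $\|h_n(z)\|<\varepsilon$ for some $z$. The problem is to find linear conditions on $n$ that force the function $h_n$ to take a small value.

Lift $h$ to a continuous $\tilde h\colon\mathbb{R}\to\mathbb{R}$. The function $\tilde h(x+1)-\tilde h(x)$ is continuous and integer valued, hence equal to a constant $d=\deg h$, the \emph{degree}, and $H(x)=\tilde h(x)-dx$ is $1$-periodic. Thus $h(z)=dz+H(z)\bmod 1$ with $H\in C(\mathbb{T},\mathbb{R})$. The degree is additive, it is unchanged when the argument is rotated, and it is constant along continuous families of maps. In particular $\deg h_n=nd$.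

\emph{Case $d\neq0$.} The lift of $h_n$ is $ndx$ plus a bounded function, so it is onto $\mathbb{R}$ by the intermediate value theorem. Hence $h_n$ takes the value $0$, and $\mathrm{Ret}_\varepsilon=\{n:\|n\alpha\|<\varepsilon\}$.

\emph{Case $d=0$.} Now $h_n=H_n\bmod1$ with $H_n(z)=\sum_{j<n}H(z+j\alpha)$. Let $\beta=\int_{\mathbb{T}}H\,dz$. By rotation invariance of Lebesgue measure, $\int H_n\,dz=n\beta$. A continuous real function on the connected space $\mathbb{T}$ attains its mean, so $h_n$ takes the value $n\beta\bmod 1$, and $\mathrm{Ret}_\varepsilon\supseteq\{n:\|n\alpha\|<\varepsilon,\ \|n\beta\|<\varepsilon\}$.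

This is the whole mechanism: a circle-valued function either winds around the circle and takes every value, or lifts to $\mathbb{R}$ and takes the value of its mean; and the mean is additive in $n$.

\begin{remark}\label{rem:example}
For $\alpha$ irrational and $h(z)=z$ the system satisfies the hypotheses of Theorem~\ref{thm:main} and is not equicontinuous. The second coordinates of $T^n(z,t)$ and $T^n(z',t)$ differ by $n(z-z')$, which rules out equicontinuity. For minimality, let $M$ be minimal among nonempty closed sets with $TM\subseteq M$, and let $H_M=\{s:s\cdot M=M\}$, a closed subgroup of $\mathbb{T}$. The set $M$ projects onto $\mathbb{T}$ in the first coordinate, since $\alpha$ is irrational. If $(z,t),(z,t')\in M$, then the minimal sets $M$ and $(t'-t)\cdot M$ meet, so they coincide and $t'-t\in H_M$. If $H_M$ were finite, of order $m$, then $g(z)=mt$ for $(z,t)\in M$ would define a map $g\colon\mathbb{T}\to\mathbb{T}$ with compact graph, hence continuous, and with $g(z+\alpha)=g(z)+mz$. Comparing degrees gives $m=0$, which is absurd. So $H_M=\mathbb{T}$ and $M=\mathbb{T}^2$.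
\end{remark}

\subsection*{What fails in general}
The computation used two features of $\mathbb{T}^2$ that a general system lacks.

First, the base was connected. On the group $\mathbb{Z}_2$ of $2$-adic integers, the rotation by $1$ is minimal and equicontinuous. The function $f$ equal to $\frac12$ on $2\mathbb{Z}_2$ and to $-\frac12$ elsewhere is continuous and has mean $0$, but $f\bmod1$ is the constant $\frac12$. So a function need not attain its mean, and the mean modulo $1$ is not even determined by $f\bmod1$. The functions $h_n$ are special, however. For a skew product over any rotation,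
\begin{equation}\label{eq:slow}
h_n(z+\alpha)-h_n(z)=h(z+n\alpha)-h(z),
\end{equation}
which is uniformly small when $n\alpha$ is close to $0$. Thus $h_n$ changes in small steps along the dense sequence $z,z+\alpha,z+2\alpha,\dots$. Joining consecutive terms of this sequence by paths should restore the intermediate value theorem, and the suspension does exactly that.

Second, $X$ was a product, which gave a global fiber coordinate $t$, globally defined functions $h_n$, and the additivity $\int H_n=n\beta$. A general $X$ comes with no such coordinate, and the suspension can destroy one that exists (Remark~\ref{rem:nontrivial}). Without it, a substitute for $h_n$ can be defined only when $n\alpha$ is near $0$, and its mean has no visible additivity in $n$. The frequency $\beta$ must then be produced in another way. This is the role of the locally compact group in Section~\ref{sec:quotient}.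

\section{Reduction to a circle bundle over a connected group}\label{sec:reduction}

\subsection*{Standard facts}
We use the following facts, and refer to them by label.
\begin{itemize}
\item[(F1)] A map between compact Hausdorff spaces with closed graph is continuous. A continuous bijection between such spaces is a homeomorphism.
\item[(F2)] If $p\colon Y\to L$ is a continuous surjection of compact Hausdorff spaces, then a continuous map on $Y$ that is constant on the fibers of $p$ has the form $\varphi\circ p$ with $\varphi$ continuous.
\item[(F3)] A \emph{character} of an abelian topological group $A$ is a continuous homomorphism $\chi\colon A\to\mathbb{T}$. If $A$ is locally compact, then for each $y\in A$ other than the identity there is a character with $\chi(y)\neq0$, and every character of a closed subgroup of $A$ extends to a character of $A$. Both statements are part of Pontryagin duality.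
\end{itemize}
Characters enter through one compactness argument.

\begin{lemma}\label{lem:chars}
Let $A$ be a locally compact abelian group and let $K\subseteq A$ be a compact set that does not contain the identity. There are characters $\chi_1,\dots,\chi_k$ of $A$ and $\delta>0$ such that no $y\in K$ satisfies $\|\chi_i(y)\|<\delta$ for all $i$. In particular, if $A$ is compact, every neighborhood of the identity contains a set $\{y:\|\chi_i(y)\|<\delta,\ 1\le i\le k\}$.
\end{lemma}

\begin{proof}
For $y\in K$ choose $\chi_y$ with $\delta_y=\frac12\|\chi_y(y)\|>0$ by (F3). The open sets $\{\|\chi_y\|>\delta_y\}$ cover $K$. Take the characters of a finite subcover and let $\delta$ be the least of the corresponding $\delta_y$. (If $K$ is empty, take the trivial character.) For the last statement let $K$ be the complement of an open neighborhood of the identity.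
\end{proof}

\subsection*{The action and the base}

\begin{lemma}\label{lem:stab}
Let a compact group $K$ act continuously by automorphisms on a minimal system $(X,T)$. Then all points have the same stabilizer $H$, which is a closed normal subgroup, and $K/H$ acts freely on $X$ with the same orbits as $K$.
\end{lemma}

\begin{proof}
Fix $x$. The set of $y$ fixed by every element of $\mathrm{Stab}(x)$ is closed and contains $x$, and it is mapped into itself by $T$, since $ky=y$ implies $kTy=Tky=Ty$. By minimality it is $X$. So $\mathrm{Stab}(x)\subseteq\mathrm{Stab}(y)$ for all $x,y$, and all stabilizers equal one closed subgroup $H$. It is normal because $kHk^{-1}=\mathrm{Stab}(kx)=H$.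
\end{proof}

\begin{lemma}\label{lem:base}
Let $(Z,T)$ be minimal and equicontinuous. Then $Z$ has the structure of a compact abelian group in which $Tz=z+\alpha$ for an element $\alpha$ with $\{n\alpha:n\ge0\}$ dense. Moreover $(Z,T)$ has Bohr$_0$ large returns.
\end{lemma}

\begin{proof}
Let $d$ be the metric of $Z$ and put $d'(x,y)=\sup_{n\ge0}d(T^nx,T^ny)$. Then $d'\ge d$, and by equicontinuity $d'$ is small when $d$ is small, so $d'$ is a compatible metric, and $d'(Tx,Ty)\le d'(x,y)$. The map $T$ is onto, because $TZ$ is closed and contains an orbit. A surjective $1$-Lipschitz map of a compact metric space to itself is an isometry \cite[Theorem 1.6.15]{BBI}, so $T$ is an isometry of $(Z,d')$. The isometry group is compact by the Arzel\`a--Ascoli theorem, and the closure $G$ of $\{T^n:n\in\mathbb{Z}\}$ in it is a compact abelian group. Fix $z_0\in Z$. The set $Gz_0$ is closed and contains the orbit of $z_0$, so $Gz_0=Z$. If $gz_0=z_0$, then $g(g'z_0)=g'gz_0=g'z_0$ for all $g'\in G$, so $g$ is the identity. By (F1), $g\mapsto gz_0$ is a homeomorphism $G\to Z$. It turns $T$ into translation by the element $\alpha=T$ of $G$ and the dense orbit of $z_0$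 into $\{n\alpha:n\ge0\}$.

For nonempty open $U$ we have $n\in R(U)$ if and only if $n\alpha\in U-U$, which is a neighborhood of $0$. By Lemma~\ref{lem:chars} it contains a set $\{z:\|\chi_i(z)\|<\delta,\ i\le k\}$, and $\chi_i(n\alpha)=n\chi_i(\alpha)$. So \eqref{eq:bohr} holds with $\alpha_i=\chi_i(\alpha)$.
\end{proof}

Now let $(X,T)$ be as in Theorem~\ref{thm:main} and let $H\le\mathbb{T}$ be the common stabilizer. A closed subgroup of $\mathbb{T}$ is either $\mathbb{T}$ or finite. If $H=\mathbb{T}$, then $X=X/\mathbb{T}$ and the theorem follows from Lemma~\ref{lem:base}. If $H$ has finite order $m$, then $t\mapsto mt$ identifies $\mathbb{T}/H$ with $\mathbb{T}$, and we obtain a free action of $\mathbb{T}$ with the same quotient. \emph{So we may assume that the action is free.} The quotient $Z=X/\mathbb{T}$ is minimal, as the image of a minimal system, so Lemma~\ref{lem:base} makes it a group with $Tz=z+\alpha$. Let $\pi\colon X\to Z$ be the quotient map.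

The suspension requires $T$ to be invertible, and it is. It is onto by minimality. If $Tx=Ty$, then $\pi x+\alpha=\pi y+\alpha$, so $y=t\cdot x$ for some $t$; then $Tx=Ty=t\cdot Tx$, and freeness gives $t=0$. By (F1), $T$ is a homeomorphism.

\subsection*{The suspension}
By a \emph{circle bundle over a connected group} we mean a compact metric space $(Y,d)$ with a free continuous action of $\mathbb{T}$, a connected compact metrizable abelian group $L$, and a continuous surjection $p\colon Y\to L$ whose fibers are the $\mathbb{T}$-orbits.

Let $k\in\mathbb{Z}$ act on $X\times\mathbb{R}$ by $(x,s)\mapsto(T^kx,s-k)$, let $\widetilde X$ be the quotient, and write $[x,s]$ for the class of $(x,s)$. Thus $\widetilde X$ is $X\times[0,1]$ with $(x,1)$ glued to $(Tx,0)$. The same construction for $Z$ gives $\widetilde Z=(Z\times\mathbb{R})/\{(k\alpha,-k):k\in\mathbb{Z}\}$, the quotient of a group by a discrete subgroup, in which $z$ and $z+\alpha$ are joined by the path $s\mapsto[z,s]$, $0\le s\le1$. Define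
\[
p[x,s]=[\pi x,s],\qquad t\cdot[x,s]=[t\cdot x,s],\qquad S[x,s]=[Tx,s],\qquad a=[\alpha,0]\in\widetilde Z.
\]
These are well defined because $T^k$ commutes with $T$ and with the action of $\mathbb{T}$, and $\pi T^kx=\pi x+k\alpha$.

\begin{proposition}\label{prop:susp}
The map $p\colon\widetilde X\to\widetilde Z$ is a circle bundle over a connected group, for any compatible metric $d$ on $\widetilde X$. The map $S$ is a homeomorphism that commutes with the action of $\mathbb{T}$ and satisfies $p(Sy)=p(y)+a$. For every $\varepsilon>0$ there is $\varepsilon'>0$ such that $n\in\mathrm{Ret}_\varepsilon(X,T)$ whenever $n\in\mathbb{N}$ and $d(S^ny,y)<\varepsilon'$ for some $y\in\widetilde X$.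
\end{proposition}

\begin{proof}
\emph{Topology.} The quotient map $X\times\mathbb{R}\to\widetilde X$ is open, as for any group action. The orbit relation is closed: if $(x_j,s_j)$ and $(T^{k_j}x_j,s_j-k_j)$ both converge, then $k_j$ is bounded, hence constant along a subsequence. So $\widetilde X$ is Hausdorff. It is the continuous image of the compact metric space $X\times[0,1]$, hence compact and metrizable. The same holds for $\widetilde Z$. The maps $p$, $S$, $S^{-1}$ and the action are continuous because they are induced by continuous maps through open quotient maps. The formulas for $S$ are immediate.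

\emph{Freeness and fibers.} If $t\cdot[x,s]=[x,s]$, then $(t\cdot x,s)=(T^kx,s-k)$ for some $k$; so $k=0$, and then $t=0$. If $p[x,s]=p[x',s']$, then $s'=s-k$ and $\pi x'=\pi x+k\alpha=\pi T^kx$ for some $k$; so $x'=t\cdot T^kx$ for some $t$, and $[x',s']=t\cdot[T^kx,s-k]=t\cdot[x,s]$.

\emph{Connectedness.} The image of $\mathbb{R}$ under $s\mapsto[0,s]$ is connected and contains $[0,n+s]=[n\alpha,s]$ for $n\ge0$ and $s\in[0,1]$. Since $\{n\alpha:n\ge0\}\times[0,1]$ is dense in $Z\times[0,1]$, this image is dense in $\widetilde Z$, which is therefore connected.

\emph{Returns.} There is $\varepsilon'>0$ such that $s\in[0,1]$ and $d([x,s],[x',s])<\varepsilon'$ imply $d_X(x,x')<\varepsilon$. Otherwise, passing to a limit in $X\times X\times[0,1]$ gives $x\neq x'$ and $s$ with $[x,s]=[x',s]$, that is, $(x',s)=(T^kx,s-k)$ for some $k$, which forces $k=0$ and $x=x'$. Every $y\in\widetilde X$ has the form $[x,s]$ with $s\in[0,1]$, and $S^n[x,s]=[T^nx,s]$, so the claim follows.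
\end{proof}

\begin{remark}\label{rem:nontrivial}
The suspension of a product need not be a product. Take the skew product of Section~\ref{sec:model}, and suppose that $\widetilde X$ has a global fiber coordinate, that is, a continuous $F\colon\widetilde X\to\mathbb{T}$ with $F(t\cdot y)=F(y)+t$. Then $F[(z,t),s]=t+u(z,s)$ with $u$ continuous, and $[(z,t),1]=[T(z,t),0]$ gives $u(z,1)=h(z)+u(z+\alpha,0)$. The degree of $u(\cdot,s)$ does not depend on $s$, so $\deg h=0$.
\end{remark}

By Lemma~\ref{lem:ret} and Proposition~\ref{prop:susp}, it remains to show that $S^n$ moves some point of $\widetilde X$ by less than $\varepsilon'$ for all $n$ in a Bohr$_0$ set. This is no longer a question about orbits, and minimality plays no further part.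

\section{Automorphisms of a circle bundle}\label{sec:aut}

In this section and the next, $p\colon Y\to L$ is a circle bundle over a connected group and $m$ is the Haar probability measure of $L$. Since no formula for $S^n$ is available, we study all maps of the same kind at once. Let $\mathcal{G}$ be the group of homeomorphisms $g$ of $Y$ that commute with the action of $\mathbb{T}$ and satisfy
\[
p(gy)=p(y)+\rho(g)\qquad(y\in Y)
\]
for some constant $\rho(g)\in L$. The homeomorphisms of a compact metric space form a topological group under the uniform metric $D(g,g')=\sup_y d(gy,g'y)$, and we give $\mathcal{G}$ this topology. The map $\rho\colon\mathcal{G}\to L$ is a homomorphism, and it is continuous because $\rho(g)=p(gy_0)-p(y_0)$ for a fixed $y_0$.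

\subsection*{The kernel of $\rho$}
Give the group $C(L,\mathbb{T})$ of continuous maps $L\to\mathbb{T}$ the metric $\sup_w\|\varphi(w)-\psi(w)\|$. For $\varphi\in C(L,\mathbb{T})$ let $M_\varphi y=\varphi(p(y))\cdot y$; this rotates the fiber over $w$ by $\varphi(w)$. A constant $c\in\mathbb{T}$ gives $M_cy=c\cdot y$.

\begin{lemma}\label{lem:kernel}
The map $\varphi\mapsto M_\varphi$ is an isomorphism of topological groups from $C(L,\mathbb{T})$ onto $\ker\rho$, and for $g\in\mathcal{G}$
\begin{equation}\label{eq:conj}
gM_\varphi g^{-1}=M_{\varphi(\,\cdot\,-\rho(g))}.
\end{equation}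
\end{lemma}

\begin{proof}
Since $M_\varphi$ preserves fibers, $M_\varphi M_\psi=M_{\varphi+\psi}$; so each $M_\varphi$ is invertible and lies in $\ker\rho$, and the map is a homomorphism, injective by freeness. Let $g\in\ker\rho$. Then $gy=t(y)\cdot y$ for a unique $t(y)\in\mathbb{T}$. The graph $\{(y,t):gy=t\cdot y\}$ is closed, so $t$ is continuous by (F1). From $g(s\cdot y)=s\cdot gy=t(y)\cdot(s\cdot y)$ we get $t(s\cdot y)=t(y)$, so $t=\varphi\circ p$ with $\varphi$ continuous by (F2), and $g=M_\varphi$.

For the topologies, write $d(M_\varphi y,M_\psi y)=d\bigl((\varphi-\psi)(py)\cdot y',y'\bigr)$ with $y'=M_\psi y$. The function $(t,y')\mapsto d(t\cdot y',y')$ on $\mathbb{T}\times Y$ tends to $0$ uniformly as $t\to0$, and for each $\eta>0$ it has a positive minimum on the compact set where $\|t\|\ge\eta$, by freeness. So $D(M_\varphi,M_\psi)$ is small if and only if $\sup\|\varphi-\psi\|$ is small. Finally, $gM_\varphi g^{-1}y=\varphi(p(g^{-1}y))\cdot gg^{-1}y=\varphi(p(y)-\rho(g))\cdot y$.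
\end{proof}

\subsection*{Liftable functions and their mean}
The cases $d\neq0$ and $d=0$ of the model are replaced by the distinction between functions that do not lift to $\mathbb{R}$ and functions that do. Let
\[
E=\{f\bmod1: f\in C(L,\mathbb{R})\},\qquad N=\Bigl\{f\bmod1: f\in C(L,\mathbb{R}),\ \int_L f\,dm=0\Bigr\},
\]
both subgroups of $C(L,\mathbb{T})$. Two real lifts of the same $\varphi\in E$ differ by a continuous integer-valued function, which is constant because $L$ is connected. So the \emph{mean}
\[
\mu\colon E\to\mathbb{T},\qquad \mu(f\bmod1)=\int_L f\,dm\ \bmod1,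
\]
is a well-defined homomorphism. Its kernel is $N$: if $\int f\,dm$ is an integer, subtract it from $f$. Constants lie in $E$ and $\mu(c)=c$, so $\varphi-\mu(\varphi)\in N$ for every $\varphi\in E$.

\begin{lemma}\label{lem:values}
\begin{itemize}
\item[(a)] If $\varphi\in C(L,\mathbb{T})\setminus E$, then $\varphi$ is onto $\mathbb{T}$.
\item[(b)] If $\varphi\in E$, then $\varphi$ attains the value $\mu(\varphi)$.
\item[(c)] The subgroup $E$ is open and closed in $C(L,\mathbb{T})$, the mean $\mu$ is continuous, and $\mathcal{N}=\{M_\nu:\nu\in N\}$ is a closed normal subgroup of $\mathcal{G}$.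
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\varphi$ misses a point $c\bmod 1$, then it lifts through the homeomorphism $(c,c+1)\to\mathbb{T}\setminus\{c\bmod1\}$, so $\varphi\in E$.

(b) Let $\varphi=f\bmod1$. The set $f(L)$ is connected, so it is the interval $[\min f,\max f]$, which contains $\int f\,dm$.

(c) If $\sup\|\varphi\|<\eta\le\frac14$, then $\varphi$ lifts to $f$ with $|f|<\eta$, so $\varphi\in E$ and $\|\mu(\varphi)\|<\eta$. Thus $E$ contains a neighborhood of $0$ and is an open subgroup, hence also closed, its complement being a union of open cosets; and $\mu$ is continuous at $0$, hence everywhere. So $N=\ker\mu$ is closed in $C(L,\mathbb{T})$, and $\mathcal{N}$ is closed in $\ker\rho$, which is closed in $\mathcal{G}$. Normality follows from \eqref{eq:conj}, because a translate of a function of mean zero has mean zero.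
\end{proof}

\begin{remark}\label{rem:dim}
Parts (a) and (b) are where the dimension of the fiber enters, and both fail for maps $\mathbb{T}\to\mathbb{T}^2$. The map $z\mapsto(z,\frac12)$ does not lift to $\mathbb{R}^2$ and stays away from $0$. The map $z\mapsto\frac14(\cos2\pi z,\sin2\pi z)$ has mean $0$ and stays at Euclidean distance $\frac14$ from $\mathbb{Z}^2$.
\end{remark}

\subsection*{A local section of $\rho$}
In the model, $h_n$ measures how $T^n$ differs from the horizontal move $(z,t)\mapsto(z+n\alpha,t)$. To define a substitute we need horizontal moves in $Y$, at least for short displacements. We map $Y$ equivariantly to a sphere, by a map $F$, and send $x$ to the point $y$ of a nearby fiber for which $F(y)$ is closest to $F(x)$. Since $|F(y)-F(x)|^2=2-2\operatorname{Re}\langle F(y),F(x)\rangle$, this will be the point where the inner product is a positive real number. For a product $Y=L\times\mathbb{T}$ and $F(w,t)=e(t)$ this recovers the horizontal move.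

\begin{lemma}\label{lem:section}
There are a compact neighborhood $W$ of $0$ in $L$ and a continuous map $\sigma\colon W\to\mathcal{G}$ with $\rho(\sigma(z))=z$ for all $z\in W$ and $\sigma(0)=\mathrm{id}$.
\end{lemma}

\begin{proof}
\emph{Step 1: there is a continuous map $F$ from $Y$ to the unit sphere of some $\mathbb{C}^r$ with $F(t\cdot y)=e(t)F(y)$.} Fix $x\in Y$. By freeness and (F1), $t\mapsto t\cdot x$ is a homeomorphism onto the closed orbit of $x$, so $f(t\cdot x)=e(t)$ defines a continuous function on the orbit. Extend it to $f\in C(Y,\mathbb{C})$ by the Tietze theorem and average: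
\[
F_x(y)=\int_{\mathbb{T}}e(-t)f(t\cdot y)\,dt .
\]
The function $F_x$ is continuous, the substitution $t\mapsto t-s$ gives $F_x(s\cdot y)=e(s)F_x(y)$, and $F_x(x)=\int e(-t)e(t)\,dt=1$. The open sets $\{F_x\neq0\}$ cover $Y$, so finitely many functions $F_{x_1},\dots,F_{x_r}$ have no common zero. Let $F$ be the vector $(F_{x_1},\dots,F_{x_r})$ divided by its norm, which is positive and $\mathbb{T}$-invariant.

\emph{Step 2: definition of $\sigma$.} Let $\langle\cdot,\cdot\rangle$ be the Hermitian product, linear in the first variable. Then
\begin{equation}\label{eq:inner}
\langle F(t\cdot y),F(s\cdot x)\rangle=e(t-s)\langle F(y),F(x)\rangle .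
\end{equation}
So $|\langle F(y),F(x)\rangle|$ depends only on $(p(y),p(x))$, continuously by (F2), and it equals $1$ on the diagonal of $L\times L$. By uniform continuity there is a compact neighborhood $W$ of $0$ with $|\langle F(y),F(x)\rangle|\ge\frac12$ whenever $p(y)-p(x)\in W$. For $z\in W$ and $x\in Y$, as $y$ runs once around the fiber over $p(x)+z$, the number $\langle F(y),F(x)\rangle$ runs once around a circle of radius at least $\frac12$, by \eqref{eq:inner}. Let $\sigma(z)x$ be the unique $y$ in that fiber for which it is a positive real number.

\emph{Step 3: properties.} The graph of $(z,x)\mapsto\sigma(z)x$ is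
\[
\{(z,x,y)\in W\times Y\times Y:\ p(y)=p(x)+z,\ \langle F(y),F(x)\rangle\in[\tfrac12,1]\},
\]
which is closed, so the map is continuous by (F1). Taking $s=t$ in \eqref{eq:inner} gives $\sigma(z)(t\cdot x)=t\cdot\sigma(z)x$. Thus $\sigma(z)$ maps the fiber over $w$ equivariantly to the fiber over $w+z$; as $\mathbb{T}$ acts freely and transitively on both, this is a bijection of fibers, and since $w\mapsto w+z$ is a bijection of $L$, the map $\sigma(z)$ is a bijection of $Y$. By (F1) it is a homeomorphism, so $\sigma(z)\in\mathcal{G}$ and $\rho(\sigma(z))=z$. Also $\sigma(0)=\mathrm{id}$, because $\langle F(x),F(x)\rangle=1$. Uniform continuity of $(z,x)\mapsto\sigma(z)x$ on the compact set $W\times Y$ gives continuity of $\sigma$ for the metric $D$.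
\end{proof}

Fix $W$ and $\sigma$. For $g\in\rho^{-1}(W)$ the element $g\,\sigma(\rho(g))^{-1}$ lies in $\ker\rho$, so there is a unique \emph{displacement function} $\varphi_g\in C(L,\mathbb{T})$ with
\begin{equation}\label{eq:disp}
g=M_{\varphi_g}\,\sigma(\rho(g)),
\end{equation}
and $g\mapsto\varphi_g$ is continuous on $\rho^{-1}(W)$ by Lemma~\ref{lem:kernel}. For $g=S^n$ this is the substitute for $h_n$.

\section{A locally compact quotient}\label{sec:quotient}

By Lemma~\ref{lem:values}, an element $g$ with $\rho(g)$ small moves some point only slightly unless $\varphi_g$ lies in $E$ and has a mean that is not small. We must exclude this by finitely many linear conditions. The function $g\mapsto\mu(\varphi_g)$ is defined only on part of $\mathcal{G}$, and nothing in the construction makes $\sigma$ multiplicative, so this function is not available as a homomorphism. Lemma~\ref{lem:chars} produces homomorphisms without any formula, but it needs compactness, and near the identity $\ker\rho$ is a ball in the Banach space $C(L,\mathbb{R})$. The way out is that Lemma~\ref{lem:values} uses only two pieces of information about $\varphi_g$: whether it lies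 in $E$, and its mean. If $\nu\in N$ and $\rho(g)\in W$, then \eqref{eq:disp} gives
\begin{equation}\label{eq:sat}
\rho(M_\nu g)=\rho(g),\qquad \varphi_{M_\nu g}=\nu+\varphi_g ,
\end{equation}
so both pieces depend only on the coset $\mathcal{N}g$. We therefore divide by $\mathcal{N}$.

Let $\Gamma=\mathcal{G}/\mathcal{N}$, a Hausdorff topological group because $\mathcal{N}$ is closed and normal, and let $q\colon\mathcal{G}\to\Gamma$ be the quotient map, which is open. Put
\[
C=\{q(M_c\,\sigma(z)): c\in\mathbb{T},\ z\in W\}.
\]

\begin{lemma}\label{lem:lc}
If $\rho(g)\in W$ and $\varphi_g\in E$, then $q(g)\in C$. The set $C$ is a compact neighborhood of the identity, and $\Gamma$ is locally compact.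
\end{lemma}

\begin{proof}
Let $c=\mu(\varphi_g)$. Then $g=M_{\varphi_g-c}\,M_c\,\sigma(\rho(g))$ with $\varphi_g-c\in N$, so $q(g)=q(M_c\,\sigma(\rho(g)))\in C$. The set $C$ is the continuous image of $\mathbb{T}\times W$, hence compact. The set
\begin{equation}\label{eq:P}
P=\{g\in\mathcal{G}:\rho(g)\in\operatorname{int}W,\ \varphi_g\in E\}
\end{equation}
is open, since $E$ is open and $g\mapsto\varphi_g$ is continuous, and it contains the identity, since $\varphi_{\mathrm{id}}=0$. So $q(P)$ is an open neighborhood of the identity contained in $C$. Translates of $C$ are compact neighborhoods of all other points.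
\end{proof}

\begin{example}\label{ex:heis}
Let $Y=\mathbb{T}^2$, $L=\mathbb{T}$ and $p(z,t)=z$; the base is already connected. The elements of $\mathcal{G}$ are the maps $g(z,t)=(z+r,t+\varphi(z))$, and $E$ consists of the maps of degree $0$. Writing $\varphi(z)=dz+H(z)$ and $c=\int H\bmod1$, we see that $g$ lies in the coset of the affine map $(z,t)\mapsto(z+r,\,t+dz+c)$. These affine maps form a subgroup that meets $\mathcal{N}$ only in the identity, and $(r,d,c)$ depends continuously on $g$. So $\Gamma$ is the group of these affine maps, homeomorphic to $\mathbb{T}\times\mathbb{Z}\times\mathbb{T}$, and the skew product of Section~\ref{sec:model} becomes $(\alpha,d,\beta)$ with $\beta=\int H$. For $d\neq0$ its powers have degrees $nd$ and form an infinite discrete subgroup. For $d=0$ they are $(n\alpha,0,n\beta)$ and lie in a compact abelian subgroup, on which $c$ is a character.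

This $\Gamma$ is not abelian. By \eqref{eq:conj}, the commutator of $(z,t)\mapsto(z+r,t)$ with $(z,t)\mapsto(z,t+z)$ is $M_{-r}$, so every homomorphism $\Gamma\to\mathbb{T}$ vanishes on the constants $q(M_c)$ and cannot detect the mean. The characters have to be taken on an abelian subgroup.
\end{example}

The next lemma expresses the dichotomy of Lemma~\ref{lem:values} in terms of $\Gamma$.

\begin{lemma}\label{lem:almost}
For every $\varepsilon>0$ there are an open neighborhood $W_\varepsilon\subseteq W$ of $0$ in $L$ and an open neighborhood $O_\varepsilon$ of the identity in $\Gamma$ such that $g\in\mathcal{G}$ satisfies $d(gy,y)<\varepsilon$ for some $y\in Y$ in each of the following cases: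
\begin{itemize}
\item[(i)] $\rho(g)\in W_\varepsilon$ and $q(g)\notin C$;
\item[(ii)] $q(g)\in O_\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
The function $(t,z)\mapsto D(M_t\,\sigma(z),\mathrm{id})$ is continuous on $\mathbb{T}\times W$ and vanishes at $(0,0)$. So there are an open neighborhood $W_\varepsilon\subseteq W$ of $0$ and $\eta>0$ with
\[
d(t\cdot\sigma(z)y,\,y)<\varepsilon\qquad\text{for all } y\in Y,\ z\in W_\varepsilon,\ \|t\|<\eta .
\]
Suppose that $\rho(g)\in W_\varepsilon$ and $\|\varphi_g(w)\|<\eta$ for some $w\in L$. Choose $y$ with $p(y)=w-\rho(g)$. Then $\sigma(\rho(g))y$ lies over $w$, so $gy=\varphi_g(w)\cdot\sigma(\rho(g))y$ by \eqref{eq:disp}, and $d(gy,y)<\varepsilon$. It therefore suffices to show, in each case, that $\rho(g)\in W_\varepsilon$ and that $\varphi_g$ takes a value of norm less than $\eta$.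

In case (i), $\varphi_g\notin E$ by Lemma~\ref{lem:lc}, so $\varphi_g$ takes the value $0$ by Lemma~\ref{lem:values}(a).

For (ii), let $O'=\{g:\rho(g)\in W_\varepsilon,\ \varphi_g\in E,\ \|\mu(\varphi_g)\|<\eta\}$ and $O_\varepsilon=q(O')$. The set $O'$ is an open neighborhood of the identity, so $O_\varepsilon$ is one too. By \eqref{eq:sat}, $O'$ is a union of cosets of $\mathcal{N}$, so $q(g)\in O_\varepsilon$ implies $g\in O'$. Then $\varphi_g$ takes the value $\mu(\varphi_g)$ by Lemma~\ref{lem:values}(b).
\end{proof}

The only elements left to exclude are those with $q(g)\in C\setminus O_\varepsilon$, a compact set that misses the identity. This is the situation of Lemma~\ref{lem:chars}.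

\begin{proposition}\label{prop:core}
Let $p\colon Y\to L$ be a circle bundle over a connected group, let $\Sigma$ be an abelian subgroup of $\mathcal{G}$, and let $\varepsilon>0$. There are homomorphisms $\xi_1,\dots,\xi_k\colon\Sigma\to\mathbb{T}$ and $\delta>0$ such that every $g\in\Sigma$ with $\|\xi_i(g)\|<\delta$ for all $i$ satisfies $d(gy,y)<\varepsilon$ for some $y\in Y$.
\end{proposition}

\begin{proof}
Let $A$ be the closure of $q(\Sigma)$ in $\Gamma$. In a Hausdorff group the closure of an abelian subgroup is an abelian subgroup, and a closed subgroup of a locally compact group is locally compact. So $A$ is a locally compact abelian group by Lemma~\ref{lem:lc}. The set $K=(C\cap A)\setminus O_\varepsilon$ is compact and does not contain the identity. Lemma~\ref{lem:chars} gives characters $\chi_1,\dots,\chi_l$ of $A$ and $\delta_1>0$ such that no point of $K$ satisfies $\|\chi_i\|<\delta_1$ for all $i$. It also gives characters $\psi_1,\dots,\psi_{l'}$ of $L$ and $\delta_2>0$ with $\{w:\|\psi_j(w)\|<\delta_2\text{ for all } j\}\subseteq W_\varepsilon$. Let $\xi_1,\dots,\xi_k$ be the restrictions to $\Sigma$ of the maps $\chi_i\circ q$ and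 $\psi_j\circ\rho$, and let $\delta=\min(\delta_1,\delta_2)$.

Let $g\in\Sigma$ satisfy $\|\xi_i(g)\|<\delta$ for all $i$. Then $\rho(g)\in W_\varepsilon$, and $q(g)\in A\setminus K$, so $q(g)\notin C$ or $q(g)\in O_\varepsilon$. Lemma~\ref{lem:almost} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:reduction} we may assume that $\mathbb{T}$ acts freely. By Proposition~\ref{prop:susp}, $p\colon\widetilde X\to\widetilde Z$ is a circle bundle over a connected group and $S\in\mathcal{G}$. Given $\varepsilon>0$, take $\varepsilon'$ from Proposition~\ref{prop:susp} and apply Proposition~\ref{prop:core} to $\Sigma=\{S^n:n\in\mathbb{Z}\}$ and $\varepsilon'$. Put $\alpha_i=\xi_i(S)$, so that $\xi_i(S^n)=n\alpha_i$. If $\|n\alpha_i\|<\delta$ for all $i$, then $d(S^ny,y)<\varepsilon'$ for some $y$, so $n\in\mathrm{Ret}_\varepsilon(X,T)$. Thus $\mathrm{Ret}_\varepsilon$ is a Bohr$_0$ set for every $\varepsilon$, and Lemma~\ref{lem:ret} completes the proof.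
\end{proof}

Equicontinuity of $X/\mathbb{T}$ was used only to make the base a group. This supplies the characters $\psi_j$, the displacements $z$ in Lemma~\ref{lem:section}, and the invariant measure that makes $\mathcal{N}$ normal. Without this hypothesis, the trivial action of $\mathbb{T}$ would turn the theorem into a statement about all minimal systems.

\section{One extra frequency suffices}\label{sec:onefreq}

In the model case the Bohr set was defined by the rotation of the base and at most one more frequency $\beta$, which did not depend on $\varepsilon$. The same holds in general. Let $\Gamma$, $q$, $C$ be the objects of Section~\ref{sec:quotient} for the suspension $p\colon\widetilde X\to\widetilde Z$, and let $\tau=q(S)$.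

\begin{theorem}\label{thm:onefreq}
Let $(X,T)$ be as in Theorem~\ref{thm:main} with $\mathbb{T}$ acting freely, and let $(X/\mathbb{T},T)=(Z,z\mapsto z+\alpha)$ as in Lemma~\ref{lem:base}. There is a single $\beta\in\mathbb{T}$ such that for every $\varepsilon>0$ there are a neighborhood $V$ of $0$ in $Z$ and $\delta>0$ with
\[
n\in\mathbb{N},\quad n\alpha\in V,\quad \|n\beta\|<\delta\quad\Longrightarrow\quad d_X(x,T^nx)<\varepsilon\ \text{ for some } x\in X .
\]
If $\{\tau^n:n\in\mathbb{Z}\}$ is an infinite discrete subgroup of $\Gamma$, one may take $\beta=0$.
\end{theorem}

Call $D\subseteq\mathbb{N}$ a \emph{set of recurrence} for a system if it meets every return set $R(U)$. For the rotation by $(\alpha,\beta)$ on $Z\times\mathbb{T}$ this means that $n(\alpha,\beta)$ enters every neighborhood of $0$ for some $n\in D$, since the sets $U-U$ form a base of neighborhoods of $0$. By Theorem~\ref{thm:onefreq} and Lemma~\ref{lem:ret}, every set of recurrence for this one rotation is a set of recurrence for $(X,T)$. The extra frequency cannot be dropped in general: if $X=\mathbb{T}$ with an irrational rotation by $\gamma$ and $\mathbb{T}$ acts by translation,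 then $Z$ is a point, the condition $n\alpha\in V$ always holds, and $1\notin\mathrm{Ret}_\varepsilon$ for $\varepsilon\le\|\gamma\|$.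

\begin{proof}
Let $A$ be the closure of $\{\tau^n:n\in\mathbb{Z}\}$ in $\Gamma$. By Weil's lemma \cite[Theorem 9.1]{HR}, either $A$ is compact, or $n\mapsto\tau^n$ is a topological isomorphism of $\mathbb{Z}$ onto $A$. If $\{\tau^n\}$ is an infinite discrete subgroup, then it is closed and not compact, so the second alternative holds. Given $\varepsilon$, take $\varepsilon'$ from Proposition~\ref{prop:susp} and $W_{\varepsilon'}$, $O_{\varepsilon'}$ from Lemma~\ref{lem:almost}. It suffices to find $\beta$, independent of $\varepsilon$, and $V,\delta$ such that the hypotheses on $n$ put $g=S^n$ in case (i) or (ii) of that lemma. Recall that $\rho(S^n)=[n\alpha,0]$, and that $z\mapsto[z,0]$ is a continuous homomorphism $Z\to\widetilde Z$.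

\emph{Case 1: $A$ is compact.} Since $\mathcal{N}\subseteq\ker\rho$, the map $\rho$ induces a continuous homomorphism $\bar\rho\colon\Gamma\to\widetilde Z$. Let $J=A\cap\ker\bar\rho$, a compact subgroup of $A$ whose elements have the form $q(M_\varphi)$. The group $J$ is what the base does not see, and we show that it is contained in the circle of constants $\Gamma_0=\{q(M_c):c\in\mathbb{T}\}$.

First, if $k\varphi\in E$ for some $k\ge1$, then $\varphi\in E$. Indeed, if $k\varphi=f\bmod1$, then $\varphi-(f/k\bmod1)$ takes values in the finite set of points of order dividing $k$, so it is constant because $\widetilde Z$ is connected, and constants lie in $E$. Next, let $P$ be the open set \eqref{eq:P}. It is a union of cosets of $\mathcal{N}$ by \eqref{eq:sat}, and the displacement function of $M_\varphi$ is $\varphi$ because $\sigma(0)=\mathrm{id}$. So $q(M_\varphi)\in q(P)$ if and only if $\varphi\in E$, and $J\cap q(P)$ is an open subgroup of the compact group $J$. It therefore has finite index. Hence for $q(M_\varphi)\in J$ there is $k\ge1$ with $q(M_{k\varphi})\in q(P)$, so $k\varphi\in E$ and $\varphi\in E$. Then $q(M_\varphi)=q(M_{\mu(\varphi)})\in\Gamma_0$.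

The map $c\mapsto q(M_c)$ is a continuous homomorphism $\mathbb{T}\to\Gamma_0$, and it is injective because a constant $c$ in $N$ satisfies $c=\mu(c)=0$. By (F1) its inverse is continuous, and this inverse restricts to an injective character of $J$. Extend it to a character $\chi_0$ of $A$ by (F3), and put $\beta=\chi_0(\tau)$; this choice does not involve $\varepsilon$. The continuous homomorphism $(\bar\rho,\chi_0)\colon A\to\widetilde Z\times\mathbb{T}$ is injective: an element of its kernel lies in $J$, where $\chi_0$ is injective. As $A$ is compact, $(\bar\rho,\chi_0)$ is a homeomorphism onto its image. So there are a neighborhood $V'$ of $0$ in $\widetilde Z$ and $\delta>0$ such that $y\in A$, $\bar\rho(y)\in V'$ and $\|\chi_0(y)\|<\delta$ imply $y\in O_{\varepsilon'}$. Let $V=\{z\in Z:[z,0]\in V'\}$. If $n\alpha\in V$ and $\|n\beta\|<\delta$, then $y=\tau^n$ has $\bar\rho(y)=[n\alpha,0]\in V'$ and $\chi_0(y)=n\beta$, so $q(S^n)\in O_{\varepsilon'}$, which is case (ii).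

\emph{Case 2: $n\mapsto\tau^n$ is a topological isomorphism $\mathbb{Z}\to A$.} The set $C\cap A$ is compact and discrete, so $I=\{n\in\mathbb{Z}:\tau^n\in C\}$ is finite. We claim that $n\alpha\neq0$ for all $n\ge1$. Suppose that $n\alpha=0$. Then $T^n$ preserves the fibers of $\pi$, and as in the proof of Lemma~\ref{lem:kernel}, $T^nx=\varphi(\pi x)\cdot x$ with $\varphi\in C(Z,\mathbb{T})$. Comparing $T^nTx=\varphi(\pi x+\alpha)\cdot Tx$ with $TT^nx=\varphi(\pi x)\cdot Tx$ gives $\varphi(z+\alpha)=\varphi(z)$, so $\varphi$ is a constant $c$ by density of $\{j\alpha:j\ge0\}$. Then $S^n=M_c$, and $\tau^{nk}=q(M_{kc}\,\sigma(0))\in C$ for all $k\in\mathbb{Z}$, which contradicts the finiteness of $I$.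

So $V=\{z:[z,0]\in W_{\varepsilon'}\}\setminus\{n\alpha:n\in I,\ n\ge1\}$ is a neighborhood of $0$ in $Z$. If $n\in\mathbb{N}$ and $n\alpha\in V$, then $\rho(S^n)\in W_{\varepsilon'}$ and $q(S^n)\notin C$, which is case (i). Thus $\beta=0$ works, with any $\delta$.
\end{proof}

\section{Compact groups with small identity component}\label{sec:compact}

For a compact group $K$ let $K_0$ be the connected component of the identity, and for a compact abelian group $G$ let $\widehat G$ be its group of characters.

\begin{theorem}\label{thm:compact}
Let $(X,T)$ be minimal and let a compact group $K$ act on it continuously by automorphisms with $(X/K,T)$ equicontinuous. Suppose that $K_0$ is abelian with $\widehat{K_0}$ isomorphic to a subgroup of $\mathbb{Q}$ (so $K_0$ is trivial, a circle, or a one-dimensional solenoid). Then $(X,T)$ has Bohr$_0$ large returns.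
\end{theorem}

The plan is to pass from $X/K$ up to $X$ in two stages. The totally disconnected group $K/K_0$ is approximated by finite groups and preserves equicontinuity, and $K_0$ is approximated by circles, to which Theorem~\ref{thm:main} applies. We recall that $K_0$ is a closed normal subgroup and that $K/K_0$ is \emph{profinite}: it is compact and totally disconnected, or equivalently compact with open normal subgroups that intersect in the identity. Open subgroups of a compact group have finite index, and the quotient of a profinite group by a closed normal subgroup is profinite. We also use the following: if $M$ is a closed normal subgroup of $K$, then $K/M$ acts continuously by automorphisms on $X/M$ with quotient $X/K$, and this action is free if that of $K$ is, since $kMx=Mx$ gives $kx=k'x$ with $k'\in M$.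

\begin{lemma}\label{lem:finite}
Let a finite group $Q$ act freely by automorphisms on a system $(X,T)$. If $(X/Q,T)$ is equicontinuous, then so is $(X,T)$.
\end{lemma}

\begin{proof}
The orbit of a nearby point must stay close to some $Q$-translate of the given orbit. The translates are uniformly far apart, and one step of $T$ is too short to jump from one to another. To make this precise, let $r\colon X\to X/Q$ be the quotient map and let $d'$ be a compatible metric on $X/Q$ that $T$ does not increase, as in the proof of Lemma~\ref{lem:base}. Write $d=d_X$. By freeness and compactness there is $c>0$ with $d(x,gx)\ge2c$ for all $x$ and all $g\neq1$ in $Q$. Given $\varepsilon>0$, choose: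
\begin{itemize}
\item $\varepsilon_1<\min(\varepsilon,c)$ such that $d(u,v)<\varepsilon_1$ implies $d(Tu,Tv)<c$;
\item $\eta>0$ such that $d'(ru,rv)<\eta$ implies $d(gu,v)<\varepsilon_1$ for some $g\in Q$; if no such $\eta$ existed, there would be counterexamples $u_j\to u$, $v_j\to v$ with $ru=rv$, so $v=gu$ for some $g$ and $d(gu_j,v_j)\to0$, a contradiction;
\item $\delta\le\varepsilon_1$ such that $d(u,v)<\delta$ implies $d'(ru,rv)<\eta$.
\end{itemize}
Let $d(x,x')<\delta$. We show that $d(T^nx,T^nx')<\varepsilon_1$ by induction on $n$; the case $n=0$ holds as $\delta\le\varepsilon_1$. Assume the bound for $n$ and put $u=T^{n+1}x$, $v=T^{n+1}x'$. Then $d(u,v)<c$. Also $d'(ru,rv)\le d'(rx,rx')<\eta$, so $d(gu,v)<\varepsilon_1<c$ for some $g$. Hence $d(gu,u)<2c$, which forces $g=1$, and $d(u,v)<\varepsilon_1$.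
\end{proof}

\begin{lemma}\label{lem:shrink}
Let a compact group $K$ act freely and continuously on a compact metric space $(X,d)$. Let $(K_i)$ be a family of closed subgroups with trivial intersection such that any two of them contain a third, and let $\pi_i\colon X\to X/K_i$ be the quotient maps, with compatible metrics $d_i$ on $X/K_i$. For every $\varepsilon>0$ there are $i$ and $\delta>0$ such that $d_i(\pi_ix,\pi_ix')<\delta$ implies $d(x,x')<\varepsilon$.
\end{lemma}

\begin{proof}
If $\pi_ix=\pi_ix'$ for all $i$, then $x'=k_ix$ with $k_i\in K_i$. By freeness all $k_i$ are the same element, which lies in $\bigcap_iK_i$, so $x=x'$. Hence the open sets $G_i=\{(x,x'):\pi_ix\neq\pi_ix'\}$ cover the compact set $\Delta_\varepsilon=\{(x,x'):d(x,x')\ge\varepsilon\}$. Since $G_i\subseteq G_j$ when $K_j\subseteq K_i$, a finite subcover can be replaced by a single $G_i$. Let $\delta>0$ be a lower bound for the positive continuous function $d_i(\pi_ix,\pi_ix')$ on $\Delta_\varepsilon$.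
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
\emph{Reduction to a free action.} Let $H$ be the common stabilizer from Lemma~\ref{lem:stab}. The image $K_0H/H$ of $K_0$ in $K/H$ is a connected closed normal subgroup, and the quotient of $K/H$ by it is $K/K_0H$, a quotient of the profinite group $K/K_0$ and hence totally disconnected. So $K_0H/H$ is the identity component of $K/H$. It is a quotient of $K_0$, so it is abelian and its character group is a subgroup of $\widehat{K_0}$. Thus $K/H$ satisfies the hypotheses, and we may assume that $K$ acts freely.

\emph{The system $X_0=X/K_0$ is equicontinuous.} The profinite group $P_0=K/K_0$ acts freely on $X_0$ with quotient $X/K$. For each open normal subgroup $M$ of $P_0$, the finite group $P_0/M$ acts freely on $X_0/M$ with the equicontinuous quotient $X/K$, so $X_0/M$ is equicontinuous by Lemma~\ref{lem:finite}. The subgroups $M$ are closed under finite intersections and intersect trivially. Given $\varepsilon$, take $M$ and $\delta$ from Lemma~\ref{lem:shrink}. If $x,x'\in X_0$ are close enough, then their images in $X_0/M$ are so close that their orbits stay within $\delta$ of each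 other at all times, and then $T^nx$ and $T^nx'$ stay within $\varepsilon$.

\emph{Approximation by circles.} Identify $\widehat{K_0}$ with a subgroup $\Lambda$ of $\mathbb{Q}$. The groups $\Lambda_j=\Lambda\cap\frac1{j!}\mathbb{Z}$, $j\ge1$, are cyclic and increase to $\Lambda$. Let $\chi_j$ generate $\Lambda_j$ and let $K_j=\ker\chi_j$, the common kernel of all characters in $\Lambda_j$. The $K_j$ decrease, and their intersection is trivial by (F3). The group $K_0/K_j$ is isomorphic to $\chi_j(K_0)$, a connected closed subgroup of $\mathbb{T}$, so it is trivial or $\mathbb{T}$. It acts on the minimal system $X/K_j$ with the equicontinuous quotient $X_0$. So $X/K_j$ has Bohr$_0$ large returns, by Lemma~\ref{lem:base} or by Theorem~\ref{thm:main}. Given $\varepsilon$, take $j$ and $\delta$ from Lemma~\ref{lem:shrink}. If $d_j(w,T^nw)<\delta$ and $\pi_jx=w$, then $d_X(x,T^nx)<\varepsilon$. Thus $\mathrm{Ret}_\delta(X/K_j,T)\subseteq\mathrm{Ret}_\varepsilon(X,T)$, and two applications of Lemma~\ref{lem:ret} finish the proof.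
\end{proof}

\section{Actions of $\mathbb{Z}^d$}\label{sec:zd}

An action of $\mathbb{Z}^d$ on a compact metric space by homeomorphisms $T^n$, $n\in\mathbb{Z}^d$, is \emph{minimal} if every orbit $\{T^nx:n\in\mathbb{Z}^d\}$ is dense, and \emph{equicontinuous} if the family $\{T^n:n\in\mathbb{Z}^d\}$ is equicontinuous.

\begin{theorem}\label{thm:zd}
Let $\mathbb{Z}^d$ act minimally on a compact metric space $X$ by homeomorphisms $T^n$ $(n\in\mathbb{Z}^d)$, and let $\mathbb{T}$ act continuously on $X$, commuting with all $T^n$, so that the induced action of $\mathbb{Z}^d$ on $X/\mathbb{T}$ is equicontinuous. Then for every nonempty open $U\subseteq X$ the set $\{n\in\mathbb{Z}^d:U\cap T^{-n}U\neq\emptyset\}$ contains $\{n:\|\chi_i(n)\|<\delta,\ 1\le i\le k\}$ for some characters $\chi_1,\dots,\chi_k$ of $\mathbb{Z}^d$ and some $\delta>0$.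
\end{theorem}

\begin{proof}
Proposition~\ref{prop:core} holds for every abelian subgroup $\Sigma$, so only the reductions need to be adapted.

By minimality and compactness, $X=\bigcup_{i\in I}T^{-i}U$ for a finite set $I\subseteq\mathbb{Z}^d$. If $\varepsilon$ is a Lebesgue number of this cover and $d_X(x,T^nx)<\varepsilon$, then $T^ix\in U\cap T^{-n}U$ for some $i\in I$, because $T^i$ and $T^n$ commute. So it suffices to treat $\mathrm{Ret}_\varepsilon=\{n\in\mathbb{Z}^d:d_X(x,T^nx)<\varepsilon\text{ for some }x\}$.

Let $Z=X/\mathbb{T}$ with metric $d_Z$. The metric $\sup_{n\in\mathbb{Z}^d}d_Z(T^nz,T^nz')$ is compatible, by equicontinuity, and invariant under every $T^n$. The closure of $\{T^n\}$ in the isometry group is a compact abelian group acting transitively and freely, by the argument in Lemma~\ref{lem:base}. So $Z$ is a compact abelian group and $T^nz=z+\alpha(n)$ for a homomorphism $\alpha\colon\mathbb{Z}^d\to Z$ with dense image.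

The set of points fixed by $\mathrm{Stab}(x)$ is closed and invariant under all $T^n$, so all stabilizers equal one closed subgroup $H$. If $H=\mathbb{T}$, then $X=Z$, the set in the theorem is $\{n:\alpha(n)\in U-U\}$, and the characters $\psi\circ\alpha$, with $\psi$ given by Lemma~\ref{lem:chars}, prove the claim. Otherwise we may assume that the action is free.

Let $k\in\mathbb{Z}^d$ act on $X\times\mathbb{R}^d$ by $(x,s)\mapsto(T^kx,s-k)$, with quotient $\widetilde X$, and let $\widetilde Z=(Z\times\mathbb{R}^d)/\{(\alpha(k),-k):k\in\mathbb{Z}^d\}$. Define $p$ and the action of $\mathbb{T}$ by the formulas of Section~\ref{sec:reduction}, and let $S^n[x,s]=[T^nx,s]$, so that $p(S^ny)=p(y)+[\alpha(n),0]$. In the proof of Proposition~\ref{prop:susp}, the arguments for topology, freeness, fibers and returns use only that $s-k=s$ forces $k=0$, that bounded sets of $k$ are finite, and that every point is $[x,s]$ with $s$ in a fixed compact set; they hold with $[0,1]^d$ in place of $[0,1]$. For connectedness, the image of $\mathbb{R}^d$ under $s\mapsto[0,s]$ contains $[0,n+s]=[\alpha(n),s]$ for $n\in\mathbb{Z}^d$ and $s\in[0,1]^d$, so it is dense. Thus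 $p$ is a circle bundle over a connected group, $n\mapsto S^n$ is a homomorphism $\mathbb{Z}^d\to\mathcal{G}$, and there is $\varepsilon'>0$ such that $d(S^ny,y)<\varepsilon'$ for some $y$ implies $n\in\mathrm{Ret}_\varepsilon$. Apply Proposition~\ref{prop:core} to $\Sigma=\{S^n:n\in\mathbb{Z}^d\}$ and $\varepsilon'$, and put $\chi_i(n)=\xi_i(S^n)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBI}
Burago, Burago and Ivanov, \emph{A Course in Metric Geometry}.

\bibitem{GKR}
Daniel Glasscock, Andreas Koutsogiannis, Florian K. Richter, \emph{On Katznelson's Question for skew product systems}, arXiv:2106.11393 (2021).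

\bibitem{HR}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\end{thebibliography}
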